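\title{A phase transition for the long-range contact process in a random environment with exponentially decaying edges}

\begin{abstract}
We consider oriented percolation on $\mathbb Z\times\mathbb Z$ in an environment of independently chosen bad times and bad sites. Vertices over bad sites are closed and the others are open with probability $p$; at a bad time only vertical edges are open, and at a good time an edge of length $j$ is open with probability $\varphi(j)$. We prove that for $\varphi(j)=e^{-\alpha j}$, every $\alpha>0$ and all densities of good times and good sites, the model has a phase transition in $p$, which confirms a conjecture from the work of Jahnel and Vu. Exponential decay is the borderline: a nonincreasing kernel with a finite moment $\sum_j j^{1+\eta}\varphi(j)$ that decays faster than exponentially along a subsequence gives no percolation for any $p<1$. The proof of percolation is a renormalization with separate hierarchies for time and space, which branch at different rates.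
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Fix $q_T,q_X,p\in(0,1)$ and a \emph{kernel} $\varphi:\{0,1,2,\dots\}\to[0,1]$ with $\varphi(0)=1$. The \emph{environment} $\omega=(\mathbb T,\mathbb X)$ consists of two independent sequences $(\mathbb T_t)_{t\in\mathbb Z}$ and $(\mathbb X_x)_{x\in\mathbb Z}$ of i.i.d.\ Bernoulli variables with parameters $q_T$ and $q_X$. A time $t$ is \emph{good} if $\mathbb T_t=1$ and \emph{bad} otherwise; a site $x$ is \emph{good} if $\mathbb X_x=1$ and \emph{bad} otherwise. On the vertex set $\mathbb Z\times\mathbb Z$ of pairs (time, site) consider all directed edges $(t,x)\to(t+1,y)$. Given the environment, all vertices and edges are open or closed independently of each other, as follows.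
\begin{itemize}
\item The vertex $(t,x)$ is open with probability $p$ if $x$ is good, and closed if $x$ is bad.
\item The edge $(t,x)\to(t+1,y)$ is open with probability $\varphi(|y-x|)$ if $t$ is good. If $t$ is bad, it is open if $y=x$ and closed otherwise.
\end{itemize}
In particular vertical edges are always open. An \emph{infinite open path} is a sequence $(t_0,x_0)\to(t_0+1,x_1)\to(t_0+2,x_2)\to\cdots$ of open vertices joined by open edges, and the model \emph{percolates} if almost surely such a path exists. One may read an open path as a chain of infections: a closed vertex is a recovery, bad sites cannot be occupied, and at bad times the infection cannot move. For given $q_T,q_X,\varphi$, the model has a \emph{phase transition} if there are $0<p_1\le p_2<1$ such that it does not percolate for $p<p_1$ and percolates for $p>p_2$.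

The long-range contact process (LoRaC) is the case $\varphi(j)=(1+j)^{-\alpha}$ with $\alpha>1$; it is known to have a phase transition for all $q_T,q_X\in(0,1)$ and all $\alpha>1$. The problem that we answer was posed in \cite{JV} as a conjecture under the name ``Fewer edges'': the phase transition persists, for all $q_T,q_X\in(0,1)$ and $\alpha>1$, if the kernel is $\varphi(j)=e^{-\alpha j}$. Since $e^{-\alpha j}\le(1+j)^{-\alpha}$, the exponential model has fewer open edges than the polynomial one, so the substance of the conjecture is percolation for $p$ close to $1$.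

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $q_T,q_X\in(0,1)$.
\begin{itemize}
\item[(a)] If $\bar\varphi:=\sum_{j\in\mathbb Z}\varphi(|j|)<\infty$, then for $p<1/\bar\varphi$ there is almost surely no infinite open path.
\item[(b)] If there are $c_\varphi>0$ and $\alpha\in(0,\infty)$ with $\varphi(j)\ge c_\varphi e^{-\alpha j}$ for all $j\ge1$, then there is $p_2<1$ such that the model percolates for all $p\in(p_2,1)$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:exp}
Let $q_T,q_X\in(0,1)$, $\alpha>0$ and $\varphi(j)=e^{-\alpha j}$. Then the model has a phase transition, with $p_1=\tanh(\alpha/2)$. Moreover, there is a single value $p_c\in[\tanh(\alpha/2),1)$ such that the model does not percolate for $p<p_c$ and percolates for $p>p_c$.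
\end{corollary}

So the conjecture holds, and the restriction $\alpha>1$ is not needed. The second theorem shows that exponential decay is the borderline.

\begin{theorem}\label{thm:border}
Let $\varphi$ be nonincreasing with $\sum_j j^{1+\eta}\varphi(j)<\infty$ for some $\eta>0$.
\begin{itemize}
\item[(a)] If $\limsup_j\frac1j\log\frac1{\varphi(j)}<\infty$, there is a phase transition for all $q_T,q_X\in(0,1)$.
\item[(b)] If $\limsup_j\frac1j\log\frac1{\varphi(j)}=\infty$, where $\log\frac10=\infty$, then for all $q_T,q_X\in(0,1)$ and all $p<1$ there is almost surely no infinite open path.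
\end{itemize}
\end{theorem}

\subsection{Walls in space and droughts in time}\label{sec:heur}

For $p=1$ any good site would carry an infinite vertical path. For $p<1$ a path must keep moving, and the environment can prevent this. If $\varphi$ has finite range, then almost surely every site lies between two runs of bad sites longer than the range; no path leaves the finite box between them, and at infinitely many times all vertices of the box are closed. So finite range gives no percolation for any $p<1$, and the question is how slowly $\varphi$ must decay.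

Put
\[
\nu_X=-\log(1-q_X),\qquad \nu_T=-\log(1-q_T),
\]
so that $r$ given sites are all bad with probability $e^{-\nu_Xr}$, and $h$ given times with probability $e^{-\nu_Th}$. The following heuristic suggests the answer. Runs of $r$ bad sites, which we think of as walls, occur at spacing about $e^{\nu_Xr}$, so the origin lies in a box of about this width, walled on both sides. During a run of $h$ bad times, a drought, a path is vertical and survives with probability $p^h$. A drought therefore kills every path in the box once $e^{\nu_Xr}p^h\ll1$, that is, for $h\approx\nu_Xr/\log(1/p)$, and such a drought arrives after a time of order $e^{\nu_Th}=\exp\bigl(\nu_T\nu_Xr/\log(1/p)\bigr)$. Jumping the wall takes a time of order $1/\varphi(r)$. For the polynomial kernel the jump wins by a wide margin. For $\varphi(r)=e^{-\alpha r}$ both times are exponential in $r$, and the jump wins when $\alpha<\nu_T\nu_X/\log(1/p)$, which holds for $p$ close to $1$. If $\frac1r\log\frac1{\varphi(r)}$ is unbounded, the drought wins at infinitely many scales, whatever $p<1$ is.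

The last case becomes a proof of Theorem~\ref{thm:border}(b) with little change; see Section~\ref{sec:nonperc}, which also contains the other short arguments. Theorem~\ref{thm:main}(b) is harder. The race must be won at all scales at once, walls and droughts come in clusters, and a defect of the environment affects an entire column or an entire row of the space-time plane, so that distant regions are not independent. We group times and sites into two separate hierarchies (Section~\ref{sec:hier}) and prove, for every fixed environment, lower bounds on crossing probabilities in which the contributions of time and of space add up in the exponent (Section~\ref{sec:quenched}). The randomness of the environment then enters only through two one-dimensional moment recursions (Section~\ref{sec:moments}). Section~\ref{sec:reduced} prepares the tools and shows the mechanism on two columns; Section~\ref{sec:end} builds the infinite path.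

\section{The zero--one law and non-percolation}\label{sec:nonperc}

We write $\mathbb P$ and $\mathbb E$ for the joint law of environment and configuration, and $P_\omega$ for the law of the configuration given the environment $\omega$.

\begin{lemma}\label{lem:01}
For fixed $q_T,q_X,\varphi$, the probability $\theta(p)$ that an infinite open path exists is $0$ or $1$, and it is nondecreasing in $p$.
\end{lemma}

\begin{proof}
Attach independent uniform variables on $[0,1)$ to all times, sites, vertices and edges. Declare a time or site good if its variable is less than $q_T$ or $q_X$, and a vertex or edge open if its variable is less than its opening probability given the environment. Raising $p$ only opens vertices, which gives monotonicity. The shift $\vartheta$ by $(1,1)$ permutes the index set of the variables, preserves their law, and has only infinite orbits; so if an event $A$ depends on finitely many variables, then $A$ and $\vartheta^{-n}A$ are independent for large $n$. The event $E$ that an infinite open path exists is invariant under $\vartheta$. Given $\epsilon>0$, choose such an $A$ with $\mathbb P(E\triangle A)<\epsilon$.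 Then $\mathbb P(E)=\mathbb P(E\cap\vartheta^{-n}E)$ is within $2\epsilon$ of $\mathbb P(A\cap\vartheta^{-n}A)=\mathbb P(A)^2$, which is within $2\epsilon$ of $\mathbb P(E)^2$. Hence $\mathbb P(E)=\mathbb P(E)^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The vertices of a path have distinct times, so they are distinct, and so are its edges. Given $\omega$, each vertex is open with probability at most $p$, and the opening probabilities of the edges out of $(t,x)$ sum to $\bar\varphi$ if $t$ is good and to $1\le\bar\varphi$ if $t$ is bad. So the expected number of open paths with $n$ edges from a fixed vertex is at most $p^{n+1}\bar\varphi^{\,n}$, which tends to $0$ if $p\bar\varphi<1$. A union over the countably many starting vertices finishes the proof.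
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:exp}, given Theorem~\ref{thm:main}]
Here $\bar\varphi=\frac{1+e^{-\alpha}}{1-e^{-\alpha}}=\coth(\alpha/2)$, and part (b) applies with $c_\varphi=1$. The conclusions of (a) and (b) exclude each other, so $p_1=1/\bar\varphi\le p_2$. By Lemma~\ref{lem:01}, $p_c=\sup\{p:\theta(p)=0\}$ separates the two regimes, and $p_1\le p_c\le p_2<1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:border}, given Theorem~\ref{thm:main}]
(a) Choose $\alpha\in(0,\infty)$ larger than the limsup. Then $\varphi(j)\ge e^{-\alpha j}$ for all $j\ge j_0$, with some $j_0$, and $\varphi(j)\ge\varphi(j_0)>0$ for $j<j_0$ because $\varphi$ is nonincreasing. So $\varphi(j)\ge c_\varphi e^{-\alpha j}$ for all $j\ge1$ with some $c_\varphi>0$. The moment condition gives $\bar\varphi<\infty$, and both parts of Theorem~\ref{thm:main} apply.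

(b) Fix $p\in(0,1)$. By translation invariance and a countable union it suffices to show that the probability $\theta_0$ that $(0,0)$ starts an infinite open path is $0$. For an integer $r\ge1$ let
\[
L_r=\lceil e^{2\nu_Xr}\rceil,\qquad h_r=\Bigl\lceil\frac{3\nu_Xr}{\log(1/p)}\Bigr\rceil,\qquad\tau_r=\lceil e^{2\nu_Th_r}\rceil\le e^{Cr},
\]
where $C=\log2+2\nu_T\bigl(1+3\nu_X/\log(1/p)\bigr)$. These are the width of the box, the length of the drought and the waiting time of Section~\ref{sec:heur}, with some room to spare.

\emph{The walls and the drought exist.} Split $[1,L_r]$ and $[-L_r,-1]$ into disjoint pieces of length $r$. The probability that one of the two intervals contains no run of $r$ bad sites is at most $2(1-e^{-\nu_Xr})^{\lfloor L_r/r\rfloor}\le2\exp(-e^{-\nu_Xr}\lfloor e^{2\nu_Xr}/r\rfloor)\to0$. In the same way, $[0,\tau_r)$ contains no run of $h_r$ bad times with probability at most $\exp(-e^{-\nu_Th_r}\lfloor e^{2\nu_Th_r}/h_r\rfloor)\to0$. Fix an environment in which these runs exist. Let $R^+\subset[1,L_r]$ and $R^-\subset[-L_r,-1]$ be the runs of $r$ bad sites closest to the origin, let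 $I\ni0$ be the set of sites strictly between them, so that $|I|\le2L_r+1$, and let $[u,u+h_r)\subset[0,\tau_r)$ be the first run of $h_r$ bad times.

\emph{The walls are not jumped.} All vertices over $R^\pm$ are closed. A path from $(0,0)$ that leaves $I$ by time $\tau_r$ therefore uses an open edge, starting at a time in $[0,\tau_r)$, that jumps outward across $R^+$ or $R^-$ and so has length $j>r$. For each run and each $j$, at most $j$ pairs of sites at distance $j$ straddle the run. Hence such an edge exists with $P_\omega$-probability at most $2\tau_r\sum_{j>r}j\varphi(j)$. By hypothesis there is a subsequence of $r$ along which $\varphi(r)\le e^{-a_rr}$ with $a_r\to\infty$. Cut the sum at $M_r=\lceil e^{(2C/\eta)r}\rceil$. For $r<j\le M_r$ use $\varphi(j)\le\varphi(r)$, and for $j>M_r$ use $j\le M_r^{-\eta}j^{1+\eta}$: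
\[
2\tau_r\sum_{j>r}j\varphi(j)\le2e^{Cr}\Bigl(M_r^2e^{-a_rr}+M_r^{-\eta}\sum_jj^{1+\eta}\varphi(j)\Bigr).
\]
This tends to $0$ along the subsequence, since $M_r^2\le4e^{(4C/\eta)r}$, $a_r\to\infty$ and $M_r^{-\eta}\le e^{-2Cr}$.

\emph{The drought is not survived.} A path from $(0,0)$ that stays in $I$ up to time $\tau_r\ge u+h_r$ is vertical between the times $u$ and $u+h_r$, so $(u,x),\dots,(u+h_r,x)$ are open for some $x\in I$. This has $P_\omega$-probability at most $(2L_r+1)p^{h_r}\le(2L_r+1)e^{-3\nu_Xr}\to0$.

Thus $\theta_0$ is bounded by a quantity that tends to $0$ along the subsequence, and $\theta_0=0$.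
\end{proof}

\begin{remark}
Monotonicity cannot be dropped from Theorem~\ref{thm:border}(b). Let $\varphi(j)=e^{-j}$ for even $j$ and $\varphi(j)=0$ for odd $j$. The limsup is infinite, but the even sites carry a copy of the model with kernel $j\mapsto e^{-2j}$, which percolates for $p$ close to $1$ by Theorem~\ref{thm:main}(b).
\end{remark}

\section{A reduced model, and two columns}\label{sec:reduced}

The rest of the paper proves Theorem~\ref{thm:main}(b). We assume $\varphi(j)\ge c_\varphi e^{-\alpha j}$ for $j\ge1$. By Lemma~\ref{lem:01} it suffices to find an infinite open path with positive probability.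

\subsection{Paths that cannot jump over each other}

We build long paths by gluing short ones, and for this we want two paths that exchange their order to share a vertex. This fails when paths can jump over each other, so we discard most edges. Let $x_0<x_1<\cdots$ be the good sites in $[0,\infty)$. The gaps $G_i=x_{i+1}-x_i$ are i.i.d.\ with $\mathbb P(G_i=g)=q_Xe^{-\nu_X(g-1)}$, $g\ge1$. We write $i$ for $x_i$ and call it a \emph{column}. The \emph{reduced model} keeps the vertices $(t,i)$ with $t,i\ge0$, each open with probability $p$, and the following edges: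
\begin{itemize}
\item $(t,i)\to(t+1,i)$, always open;
\item $(t,i)\to(t+1,i+1)$ for $t$ \emph{even} and good, open with probability $\varphi(G_i)$;
\item $(t,i+1)\to(t+1,i)$ for $t$ \emph{odd} and good, open with probability $\varphi(G_i)$.
\end{itemize}
An open path of the reduced model is an open path of the original one. From now on a \emph{path} on an integer interval $[a,a']$, $a\le a'$, is a map $\gamma$ from $[a,a']$ to the columns such that all vertices $(t,\gamma(t))$ are open and successive ones are joined by open edges of the reduced model. A path \emph{spans} a time interval if it is defined on all of it. Two paths \emph{meet} at time $t$ if they are equal at $t$.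

\begin{lemma}[Meeting]\label{lem:meet}
If $\gamma,\gamma'$ are paths defined on $[a,a']$ with $\gamma(a)\le\gamma'(a)$ and $\gamma(a')\ge\gamma'(a')$, they meet at some time in $[a,a']$.
\end{lemma}

\begin{proof}
At each step both increments lie in $\{0,1\}$ or both lie in $\{0,-1\}$. So the integer $\gamma'-\gamma$ changes by at most $1$ per step and cannot change sign without vanishing.
\end{proof}

Let $\Lambda$ be a finite interval of columns and $\sigma$ a finite interval of times. A \emph{rightward crossing} of $\Lambda\times\sigma$ is a path in $\Lambda$, defined on some $[t_1,t_2]\subset\sigma$, from the left end of $\Lambda$ to the right end; a \emph{leftward crossing} goes from the right end to the left end. A crossing need not span $\sigma$. A \emph{link} from $\gamma$ to $\gamma'$ in $\Lambda\times\sigma$ is a path in $\Lambda$, defined on some $[u,u']\subset\sigma$, from $\gamma(u)$ to $\gamma'(u')$.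

\begin{lemma}[Gluing]\label{lem:glue}
Let $\gamma,\gamma'$ be paths that span $\sigma$ and lie in $\Lambda$ during $\sigma$.
\begin{itemize}
\item[(a)] Every crossing of $\Lambda\times\sigma$ meets $\gamma$.
\item[(b)] If $\gamma<\gamma'$ throughout $\sigma$, every rightward crossing contains a link from $\gamma$ to $\gamma'$. If $\gamma>\gamma'$ throughout $\sigma$, so does every leftward crossing.
\item[(c)] If $\Lambda\times\sigma$ has crossings in both directions, there is a link from $\gamma$ to $\gamma'$ in $\Lambda\times\sigma$.
\end{itemize}
\end{lemma}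

\begin{proof}
Let $\pi$ on $[t_1,t_2]$ be a rightward crossing; for leftward crossings reverse all inequalities. (a) Since $\pi(t_1)\le\gamma(t_1)$ and $\pi(t_2)\ge\gamma(t_2)$, Lemma~\ref{lem:meet} applies. (b) Let $u$ be a time at which $\pi$ meets $\gamma$. Then $\pi(u)=\gamma(u)<\gamma'(u)$ and $\pi(t_2)\ge\gamma'(t_2)$, so $\pi$ meets $\gamma'$ at some $u'\in[u,t_2]$. (c) If $\gamma$ and $\gamma'$ meet at a time $u\in\sigma$, take $u'=u$. Otherwise $\gamma'-\gamma$ has constant sign on $\sigma$ by Lemma~\ref{lem:meet}, and (b) applies.
\end{proof}

An event is \emph{in} the region $\Lambda\times\Theta$ if it depends only on vertices in $\Lambda\times\Theta$ and on edges with both endpoints there. We use three facts about $P_\omega$.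
\begin{itemize}
\item[(F1)] Events in disjoint regions are independent.
\item[(F2)] (Harris' inequality.) An event is \emph{increasing} if opening further vertices or edges preserves it. For increasing events $E_1,\dots,E_r$, each depending on finitely many of the independent variables, $P_\omega(E_1\cap\dots\cap E_r)\ge\prod_iP_\omega(E_i)$. All events below assert the existence of paths and are increasing.
\item[(F3)] If $\Theta=[a,a']$ starts at an even time, the law of the configuration in $\Lambda\times\Theta$, shifted in time by $-a$, depends only on $\Lambda$, the gaps and the word $\mathbb T_a\cdots\mathbb T_{a'}$.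
\end{itemize}

\subsection{Costs and repeated trials}

We say that an event has \emph{cost at most} $x$ if its $P_\omega$-probability is at least $e^{-x}$. By (F2), costs of increasing events add. Independent repetition lowers them: if each of $K$ independent events has cost at most $x$, their union has cost at most
\[
f_K(x)=-\log\bigl(1-(1-e^{-x})^K\bigr),\qquad x\ge0 .
\]
The function $f_K$ is increasing. It raises a small cost essentially to the power $K$, while it lowers a large cost only by an additive constant: $f_K(x)=x-\log K+o(1)$ as $x\to\infty$, because $1-(1-y)^K\sim Ky$ as $y\to0$. Part (iv) of the next lemma expresses the gain in terms of an exponential moment, uniformly in $x$.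

\begin{lemma}\label{lem:f}
\begin{itemize}
\item[(i)] $f_K(x)\le x$ for $K\ge1$.
\item[(ii)] If $K\ge2$ and $x\le\frac12$, then $f_K(x)\le2x^K$.
\item[(iii)] $f_2(x)=x-\log(2-e^{-x})\ge x-\log2$.
\item[(iv)] For $\mu>0$ there is $C_1=C_1(\mu)$ with $e^{\mu f_K(x)}-1\le C_1K^{-\mu/2}e^{\mu x}$ for all $K\ge1$, $x\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $y=e^{-x}$. (i) $(1-y)^K\le1-y$. (ii) $(1-y)^K\le x^K\le\frac14$, and $-\log(1-s)\le2s$ for $0\le s\le\frac12$. (iii) $1-(1-y)^2=y(2-y)$. (iv) If $y\ge K^{-1/2}$, then $(1-y)^K\le e^{-Ky}\le e^{-\sqrt K}<\frac12$, so $f_K(x)\le2e^{-\sqrt K}\le2$ and $e^{\mu f_K(x)}-1\le\mu f_K(x)e^{\mu f_K(x)}\le2\mu e^{2\mu}e^{-\sqrt K}\le CK^{-\mu/2}$ with $C=2\mu e^{2\mu}\sup_KK^{\mu/2}e^{-\sqrt K}<\infty$. If $y<K^{-1/2}$, then $s=\sqrt K\,y\in[0,1]$ and $1-(1-y)^K\ge1-e^{-Ky}\ge1-e^{-s}\ge\frac s2$, so $e^{\mu f_K(x)}\le(s/2)^{-\mu}=2^\mu K^{-\mu/2}e^{\mu x}$. Take $C_1=\max\{C,2^\mu\}$.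
\end{proof}

\subsection{Two columns}\label{sec:two}

Fix $\ell\ge2$ and let $\sigma_0,\sigma_1,\dots,\sigma_M$ be disjoint time intervals in increasing order, each consisting of $2\ell$ good times and starting at an even time. The times between them are arbitrary. Let $\Theta_j$ run from the start of $\sigma_{j-1}$ to the end of $\sigma_j$, and put $u_j=|\Theta_j|\log\frac1p$. We ask for a path that spans $\Theta_1\cup\dots\cup\Theta_M$.

In a single column all vertices must be open. Since $|\Theta_j|\ge4\ell$, the union has at least $\frac12\sum_j|\Theta_j|$ times, so the probability is at most $\exp(-\frac12\sum_ju_j)$.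

Now use the columns $0$ and $1$, and put $z=\log\frac1{\varphi(G_0)}$. Let $V_j$ be the event that one of the two columns is entirely open during $\Theta_j$; its cost is $f_2(u_j)$. Let $E_j$ be the event that some edge from column $0$ to column $1$ and some edge from column $1$ to column $0$, with both endpoints in $\sigma_j$, are open. There are $\ell$ edges of the first kind and $\ell-1$ of the second, so $E_j$ has cost at most $2f_{\ell-1}(z)$. Suppose that all $V_j$ and $E_1,\dots,E_{M-1}$ occur. If $V_j$ and $V_{j+1}$ are realized by the same column, a path simply stays in it. If not, \emph{both} columns are open during $\sigma_j=\Theta_j\cap\Theta_{j+1}$, and the path changes columns along an edge provided by $E_j$. So the spanning path has cost at most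
\[
\sum_{j=1}^Mf_2(u_j)+2(M-1)f_{\ell-1}(z).
\]
When all $u_j$ equal a small $u$ and $\ell$ is large, the cost per interval drops from at least $u/2$ to at most $2u^2$ plus a term that is exponentially small in $\ell$.

The example contains the three ingredients of the proof: vertical paths overlap on reserved intervals of good time, where they are glued; \emph{doubling in space} lowers the cost of a defect in time from $u$ to $f_2(u)$; \emph{repetition in time} lowers the cost of a defect in space from $z$ to $f_K(z)$. We iterate this. At level $n$ the columns are replaced by blocks, each made of two blocks of level $n-1$, and the intervals $\sigma_j$ by buffers, each made of $k$ cheap stretches of level $n-1$.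

The different branching numbers $2$ and $k$ are forced by the following balance. We control the cost $U$ of a stretch of time through $\mathbb E\,e^{\lambda U}$ and the cost $Z$ of an obstacle in space through $\mathbb E\,e^{\mu Z}$. The exponent $\mu$ is limited: a gap $G$ costs about $\alpha G$ and has tail $e^{-\nu_Xg}$, so we need $\mu<\nu_X/\alpha$, whatever $p$ is. Going up one level in space multiplies the chance of meeting an expensive obstacle by a bounded factor, and repetition gains about $k^{-\mu/2}$; this wins if $k$ is large. Going up one level in time multiplies the chance of meeting an expensive stretch by $k$, and doubling gains only $e^{-\lambda c_1}$ for some $c_1\le\log2$; this wins if $\lambda$ is large, and any $\lambda$ is available for $p$ close to $1$ because costs in time are proportional to $\log\frac1p$. Hence the order of choice is $\mu,k,\lambda,p$.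

\section{The two hierarchies}\label{sec:hier}

In this section and the next, the integers $k,\ell$ and the reals $\delta,p$ are only assumed to satisfy
\begin{equation}\label{eq:standing}
k\ge2,\qquad\ell\ge2,\qquad0<\delta\le\tfrac18,\qquad p^2\ge\tfrac12,\qquad e^{-\delta}\le p<1 .
\end{equation}
We put $\delta_n=\delta2^{-n}$; this is the threshold below which a cost at level $n$ counts as negligible. Whenever a level $n\ge1$ is discussed, $m$ denotes $n-1$.

\subsection{Time: rows and buffers}\label{sec:time}

A \emph{unit} is a $0$--$1$ sequence of length $2\ell$, and a \emph{word} is a finite concatenation of units. We define for each $n$ words called $n$-\emph{buffers} and $n$-\emph{rows}. Each $n$-row $w$ ends with an $n$-buffer $\sigma(w)$ and has a cost $U_n(w)$, which will bound the cost of spanning $\sigma w$ inside a block of level $n$, for any $n$-buffer $\sigma$ preceding $w$. An $n$-row is \emph{light} if $U_n(w)\le\delta_n$ and \emph{heavy} otherwise.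

\emph{Level $0$.} The only $0$-buffer is the unit $1^{2\ell}$. A $0$-row is a word whose last unit, and no other, equals $1^{2\ell}$; this last unit is $\sigma(w)$. If $w$ has $J$ units, put $U_0(w)=2\ell(J+1)\log\frac1p$.

\emph{Level $n\ge1$.} An $n$-buffer is a concatenation of $k$ light $m$-rows. An $n$-row is a concatenation $w=w_1\cdots w_J$ of $m$-rows such that $J$ is the first index $j\ge k$ for which $w_{j-k+1},\dots,w_j$ are all light; its terminal buffer is $\sigma(w)=w_{J-k+1}\cdots w_J$. Put
\begin{equation}\label{eq:rawU}
\widehat U_n(w)=2k\delta_m+\sum_{i=1}^J\bigl(U_m(w_i)+\delta_m\bigr),\qquad U_n(w)=f_2\bigl(\widehat U_n(w)\bigr).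
\end{equation}
The \emph{raw cost} $\widehat U_n(w)$ is what a path pays to span $\sigma w$ in one block of level $m$: each $m$-row costs its $U_m$ plus $\delta_m$ for gluing, and the $k$ light rows of $\sigma$ cost at most $2\delta_m$ each. The function $f_2$ records the doubling. By Lemma~\ref{lem:f}(iii),
\begin{equation}\label{eq:Ulog}
\widehat U_n(w)\le U_n(w)+\log2 .
\end{equation}

No $n$-row is a proper prefix of another $n$-row. For $n=0$ this is the definition. If it holds for $m$-rows and the $n$-row $w_1\cdots w_J$ is a prefix of the $n$-row $w'_1\cdots w'_{J'}$, then successively $w_1=w'_1,\dots,w_J=w'_J$, and $J=J'$ because both are the first index with the stated property. Consequently a word has at most one decomposition into rows of a given level, and $\sigma(w)$, $\widehat U_n(w)$, $U_n(w)$ depend only on the word $w$.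

The sequence $\mathbb T_0\mathbb T_1\cdots$ is parsed from time $0$ into units, these into $0$-rows, these into $1$-rows, and so on. Each $n$-row is a union of at least $k$ consecutive $m$-rows, and the first $n$-row begins with the first $m$-row. Lemma~\ref{lem:time} shows that almost surely the parsing never stops.

\subsection{Space: blocks and barriers}\label{sec:space}

For each $n$ we define an alternating sequence $A_0,b_0,A_1,b_1,\dots$ of $n$-\emph{blocks} $A_j$, which are intervals of columns in increasing order, and $n$-\emph{barriers} $b_j$. The barrier $b_j$ is the place between $A_j$ and $A_{j+1}$; the set of columns it contains may be empty. A barrier $b$ carries a \emph{cost} $Z_n(b)\ge0$ and a \emph{delay} $D_n(b)\in\{0,1,2,\dots\}$. Delay $0$ means that $b$ is to be crossed within one $n$-buffer, delay $D\ge1$ that the crossing takes $D$ successive $n$-rows. Put $\widetilde Z_n=Z_n+D_n$ and call $b$ \emph{light} if $\widetilde Z_n(b)\le\delta_n$ and \emph{heavy} otherwise. A light barrier has delay $0$ because $\delta_n<1$.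

\emph{Level $0$.} $A_i=\{i\}$, the barrier $b_i$ contains no column, $D_0(b_i)=0$, and
\[
Z_0(b_i)=-\log\Bigl(1-\bigl(1-\tfrac12\varphi(G_i)\bigr)^{\ell-1}\Bigr).
\]

\emph{Level $n\ge1$, blocks.} Scan the sequence of level $m$, starting with an attempt at $j=0$. In an \emph{attempt at} $j$, if $b_j$ is light, then $A_j\cup b_j\cup A_{j+1}$ becomes an $n$-block, with \emph{sub-blocks} $A_j$ and $A_{j+1}$, and the next attempt is at $j+2$. If $b_j$ is heavy, the next attempt is at $j+1$. The $m$-blocks to the left of the first success are not used. We call a gap sequence \emph{admissible} if at every level infinitely many attempts succeed; by Lemma~\ref{lem:space} this is almost surely the case.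

\emph{Level $n\ge1$, barriers.} Let $A$ and $A'$ be consecutive $n$-blocks and $b$ the $n$-barrier between them. Relabel the $m$-blocks and $m$-barriers from the left end of $A$ to the right end of $A'$ as
\begin{equation}\label{eq:label}
\underbrace{A_{-1},\,b_0,\,A_0}_{A},\ \underbrace{b_1,\,A_1,\dots,A_{c-1},\,b_c}_{b},\ \underbrace{A_c,\,b_{c+1},\,A_{c+1}}_{A'},\qquad c\ge1 .
\end{equation}
The \emph{components} of $b$ are $b_1,\dots,b_c$. Here $b_0$ and $b_{c+1}$ are light, $b_2,\dots,b_c$ are heavy since the attempts at them failed, and $b_1$ is arbitrary since no attempt is made at it. Write $Z_i=Z_m(b_i)$, $D_i=D_m(b_i)$, let sums over $i$ run over $1\le i\le c$, and put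
\[
N=c+\sum_iD_i .
\]
A path that crosses the components one after the other, spending $D_i$ rows of level $m$ on $b_i$ and resting for one row before each component, needs $N$ rows; crossing $b_0$ and $b_{c+1}$ as well takes $N+2$ rows. There are two cases, according to whether this fits at least twice into the $k$ rows of an $n$-buffer.
\begin{itemize}
\item \emph{Short barrier}, $N+2\le k/2$: put $D_n(b)=0$ and
\[
Z_n(b)=f_K(z),\qquad K=\Bigl\lfloor\frac k{N+2}\Bigr\rfloor\ge2,\qquad z=\sum_iZ_i+2\delta_m(N+2).
\]
\item \emph{Long barrier}, $N+2>k/2$: put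
\[
D_n(b)=1+\lceil N/k\rceil,\qquad Z_n(b)=\sum_iZ_i+D_n(b)\log2 .
\]
\end{itemize}
A short barrier gains by repetition. A long barrier cannot be tried repeatedly, and its cost even grows: a path in transit follows one prescribed route and forgoes the doubling, so it pays $\widehat U_n$ instead of $U_n$, which by \eqref{eq:Ulog} is at most $\log2$ more per $n$-row. What a long barrier gains is that its delay is divided by about $k$, since it is now counted in $n$-rows. This is why the moment estimates track $\widetilde Z_n=Z_n+D_n$.

\section{Crossing probabilities in a fixed environment}\label{sec:quenched}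

Fix an admissible gap sequence. We say that \emph{time reads} a word if $\mathbb T$ coincides with it on an interval starting at an even time, and we use the word also as a name for this interval. For a block $A$ let
\begin{itemize}
\item $\mathcal V(A;\Theta)$: some path in $A$ spans the time interval $\Theta$;
\item $\mathcal H(A;\sigma)$: $A\times\sigma$ has a rightward and a leftward crossing.
\end{itemize}
For a barrier $b$ between blocks $A$ (left) and $A'$ (right) of its level, with \emph{hull} $\Lambda=A\cup b\cup A'$, let
\begin{itemize}
\item $\mathcal C^\to(b;\sigma)$: $\Lambda\times\sigma$ has a rightward crossing;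
\item $\mathcal L^\to(b;\sigma w_1\cdots w_D)$, $D\ge1$: some path in $\Lambda$ spans $\sigma w_1\cdots w_D$, lies in $A$ during $\sigma$ and lies in $A'$ during $\sigma(w_D)$;
\end{itemize}
and let $\mathcal C^\leftarrow,\mathcal L^\leftarrow$ be defined with left and right interchanged. The events are shaped for Lemma~\ref{lem:glue}. A crossing of the whole hull meets every path in $A$ and every path in $A'$, wherever these run; and the path of $\mathcal L$ spends an entire buffer in a block at either end, where $\mathcal H$ links it to any other path.

\begin{proposition}\label{prop:q}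
Assume \eqref{eq:standing}. Let $n\ge0$, let $A$ be an $n$-block, $b$ an $n$-barrier, $\sigma$ an $n$-buffer and $w,w_1,w_2,\dots$ arbitrary $n$-rows. Whenever time reads the indicated word,
\begin{itemize}
\item[$(V_n)$] $\mathcal V(A;\sigma w)$ has cost at most $U_n(w)$;
\item[$(H_n)$] $\mathcal H(A;\sigma)$ has cost at most $\delta_n$;
\item[$(C_n)$] if $D_n(b)=0$, each of $\mathcal C^\to(b;\sigma)$, $\mathcal C^\leftarrow(b;\sigma)$ has cost at most $Z_n(b)$;
\item[$(L_n)$] if $D=D_n(b)\ge1$, each of $\mathcal L^\to(b;\sigma w_1\cdots w_D)$, $\mathcal L^\leftarrow(b;\sigma w_1\cdots w_D)$ has cost at most $Z_n(b)+\sum_{d=1}^DU_n(w_d)$.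
\end{itemize}
\end{proposition}

Statement $(V_n)$ implies the same bound for a row that is not preceded by a buffer:
\begin{itemize}
\item[$(V'_n)$] $\mathcal V(A;w)$ has cost at most $U_n(w)$.
\end{itemize}
Indeed, by (F3) we may compute the probability of $\mathcal V(A;w)$ in an environment in which time reads $\sigma(w)\,w$, and there $\mathcal V(A;\sigma(w)\,w)\subset\mathcal V(A;w)$.

\subsection{Chains of barriers}

The induction step asks for paths that cross several $m$-barriers in turn, while time runs through arbitrary $m$-rows. The next lemma builds them from the four events of level $m$, in such a way that every barrier and every row is paid for once; see Figure~\ref{fig:chain}.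

\begin{lemma}[Chain lemma]\label{lem:chain}
Assume Proposition~\ref{prop:q} at level $m$. Let $A_0,\dots,A_c$, $c\ge0$, be consecutive $m$-blocks from left to right, $b_i$ the $m$-barrier between $A_{i-1}$ and $A_i$, $Z_i=Z_m(b_i)$, $D_i=D_m(b_i)$, and $\Lambda$ the interval from the left end of $A_0$ to the right end of $A_c$. Let time read $y_1\cdots y_M$, $M\ge1$, with $m$-rows $y_j$, and let $j_1,\dots,j_c$ be a \emph{schedule}, that is,
\[
1\le j_1,\qquad j_i+D_i<j_{i+1}\ \ (1\le i<c),\qquad j_c+D_c\le M .
\]
\begin{itemize}
\item[(i)] At cost at most $\sum_iZ_i+\sum_{j=1}^M(U_m(y_j)+\delta_m)$, some path in $\Lambda$ spans $y_1\cdots y_M$, lies in $A_0$ during $y_j$ for $j<j_1$, and lies in $A_c$ during $y_j$ for $j>j_c+D_c$. For $c=0$ this is a bound on the cost of $\mathcal V(A_0;y_1\cdots y_M)$.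
\item[(ii)] If $c\ge2$, $j_1=1$, $j_c=M$ and $D_1=D_c=0$, then at cost at most $\sum_iZ_i+\sum_{j=2}^M(U_m(y_j)+\delta_m)$ there is a rightward crossing of $\Lambda\times y_1\cdots y_M$.
\end{itemize}
The same holds with left and right interchanged.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=0.85]
\foreach \j in {1,...,6}{
\fill[gray!25] (0,\j-0.35) rectangle (7.2,\j);
\draw[gray] (0,\j)--(7.2,\j);
\node[left] at (0,\j-0.6) {$y_{\j}$};
\node[right] at (7.2,\j-0.17) {$\sigma_{\j}$};}
\draw[gray] (0,0)--(7.2,0);
\foreach \x in {0,1.6,2.4,4,5.6,7.2} \draw[gray] (\x,0)--(\x,6);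
\foreach \x/\n in {0.8/A_0,2/b_1,3.2/A_1,4.8/b_2,6.4/A_2} \node[below] at (\x,0) {$\n$};
\draw[very thick] (0.5,0)--(0.5,1) (1.1,0.65)--(1.1,2) (2.9,1.65)--(2.9,3) (6.7,4.65)--(6.7,6);
\draw[very thick] (3.5,2.65)--(3.5,3.1)--(4.6,3.6)--(4.6,4.0)--(6.1,4.55)--(6.1,5);
\draw[thick,dashed] (0,0.72)--(1.6,0.93) (0,1.70)--(4,1.95) (2.4,2.72)--(4,2.93) (5.6,4.72)--(7.2,4.93);
\end{tikzpicture}
\caption{A chain of three blocks $A_0,A_1,A_2$ and six rows $y_1,\dots,y_6$; time runs upward and each row ends with a shaded buffer $\sigma_j$. The barrier $b_1$ has delay $0$ and is crossed inside $\sigma_2$; the barrier $b_2$ has delay $2$ and is crossed during $y_4y_5$. Successive solid paths overlap on a buffer, where a dashed crossing links each to the next.}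
\label{fig:chain}
\end{figure}

\begin{proof}
Put $\sigma_j=\sigma(y_j)$. Row $j$ is \emph{in transit over} $b_i$ if $j_i<j\le j_i+D_i$; by the schedule this holds for at most one $i$. Otherwise row $j$ is \emph{resting at} $A_{\iota(j)}$, where $\iota(j)=\#\{i:j_i<j\}$. Row $1$ is resting at $A_0$. Consider the events
\begin{itemize}
\item $\mathcal C^\to(b_i;\sigma_{j_i})$ if $D_i=0$, and $\mathcal L^\to(b_i;\sigma_{j_i}y_{j_i+1}\cdots y_{j_i+D_i})$ if $D_i\ge1$;
\item $\mathcal V(A_0;y_1)$, and $\mathcal V(A_{\iota(j)};\sigma_{j-1}y_j)$ for each resting row $j\ge2$;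
\item for each $1\le j\le M-1$ at most one event $\mathcal H(A_i;\sigma_j)$, named below.
\end{itemize}
By (F2), Proposition~\ref{prop:q} at level $m$ and $(V'_m)$, their intersection has cost at most the bound in (i): each $Z_i$ is charged once, each $U_m(y_j)$ is charged once, through $\mathcal V$ if row $j$ is resting and through $\mathcal L^\to$ if it is in transit, and there are fewer than $M$ events $\mathcal H$.

Suppose that all these events occur, and fix a path realizing each event $\mathcal V$ and $\mathcal L^\to$. Let $\gamma_j$ be the $\mathcal V$-path of row $j$ if it is resting, and the $\mathcal L^\to$-path of $b_i$ if it is in transit over $b_i$. Then $\gamma_j$ spans $y_j$, and $\sigma_{j-1}y_j$ if $j\ge2$. So $\gamma_j$ and $\gamma_{j+1}$ both span $\sigma_j$, for $1\le j\le M-1$, and we link them there.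
\begin{itemize}
\item[1.] $j=j_i$. Row $j$ is resting at $A_{i-1}$, because $j_{i'}+D_{i'}<j_i$ for $i'<i$. If $D_i=0$, row $j+1$ is resting at $A_i$, because $j_i<j+1\le j_{i'}$ for $i'>i$; then $\gamma_j<\gamma_{j+1}$ on $\sigma_j$, and $\mathcal C^\to(b_i;\sigma_j)$ gives a link by Lemma~\ref{lem:glue}(b). If $D_i\ge1$, then $\gamma_{j+1}$ is the $\mathcal L^\to$-path of $b_i$, which lies in $A_{i-1}$ during $\sigma_j$; use $\mathcal H(A_{i-1};\sigma_j)$ and Lemma~\ref{lem:glue}(c).
\item[2.] $j_i<j<j_i+D_i$. Then $\gamma_j=\gamma_{j+1}$, and a single vertex is a link.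
\item[3.] $j=j_i+D_i$ with $D_i\ge1$. The path $\gamma_j$ lies in $A_i$ during $\sigma_j$, and row $j+1$ is resting at $A_i$, because $j_i+D_i<j+1\le j_{i'}$ for $i'>i$; use $\mathcal H(A_i;\sigma_j)$ and Lemma~\ref{lem:glue}(c).
\item[4.] Row $j$ is resting and $j\notin\{j_1,\dots,j_c\}$. If row $j+1$ were in transit over $b_i$, then $j_i\le j<j_i+D_i$ and $j\ne j_i$ would put row $j$ in transit. So row $j+1$ is resting, at the same block since $\iota(j+1)=\iota(j)$; use $\mathcal H(A_{\iota(j)};\sigma_j)$ and Lemma~\ref{lem:glue}(c).
\end{itemize}
Let the link at $\sigma_j$ be defined on $[u_j,u'_j]\subset\sigma_j$. The buffers $\sigma_j\subset y_j$ are disjoint and ordered, so $u'_{j-1}<u_j$.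

(i) Follow $\gamma_1$ from the start of $y_1$ to $u_1$, then the link, then $\gamma_2$ from $u'_1$ to $u_2$, and so on, and finally $\gamma_M$ to the end of $y_M$. During $y_j$ the path uses only $\gamma_j$, the link at $\sigma_j$ and $\gamma_{j+1}$. For $j<j_1$ and for $j>j_c+D_c$ we are in case 4 (or $j=M$, where only $\gamma_M$ is used), with block $A_0$ and $A_c$ respectively, so the path lies in that block.

(ii) Omit the event $\mathcal V(A_0;y_1)$; no event $\mathcal H$ is named at $\sigma_1$, since $j_1=1$ and $D_1=0$. This gives the cost in (ii). Here $M=j_c>j_1=1$, row $2$ is resting at $A_1$, and row $M=j_c$ is resting at $A_{c-1}$. By Lemma~\ref{lem:glue}(a), the crossing in $\mathcal C^\to(b_1;\sigma_1)$ meets $\gamma_2$ and the crossing in $\mathcal C^\to(b_c;\sigma_M)$ meets $\gamma_M$. Follow the first crossing from the left end of $A_0$ until it meets $\gamma_2$, continue through $\gamma_2,\dots,\gamma_M$ as in (i), and leave $\gamma_M$ in $\sigma_M$ along the last crossing to the right end of $A_c$.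

For blocks listed from right to left use $\mathcal C^\leftarrow$ and $\mathcal L^\leftarrow$. The reduced model is not symmetric under reflection, but no symmetry is needed: Proposition~\ref{prop:q} and Lemma~\ref{lem:glue} contain both directions.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:q}}

\emph{Level $0$.} $(V_0)$: the block is one column, vertical edges are open, and the $2\ell(J+1)$ vertices of $A\times\sigma w$ are open with probability $e^{-U_0(w)}$. $(H_0)$: the two ends of $A$ coincide, so one open vertex is a crossing in both directions, and $p\ge e^{-\delta_0}$. $(C_0)$: let $b=b_i$. All times of $\sigma$ are good. For each of the $\ell$ even $t$ with $t,t+1\in\sigma$, the vertices $(t,i)$, $(t+1,i+1)$ and the edge between them are open with probability $p^2\varphi(G_i)\ge\frac12\varphi(G_i)$, and these trials use disjoint pairs of times. For the leftward crossing there are $\ell-1$ odd $t$ with $t,t+1\in\sigma$. Both probabilities are at least $1-(1-\frac12\varphi(G_i))^{\ell-1}=e^{-Z_0(b)}$. $(L_0)$ is void.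

\emph{From $m$ to $n$.} Let $\sigma=v_1\cdots v_k$ with light $m$-rows $v_a$, so $U_m(v_a)+\delta_m\le2\delta_m$. We use the labels \eqref{eq:label}, with $A=A_{-1}\cup b_0\cup A_0$; recall that $b_0$ and $b_{c+1}$ have delay $0$ and cost at most $\delta_m$.

$(V_n)$: Let $w=w_1\cdots w_J$. Lemma~\ref{lem:chain}(i) with $c=0$ and the rows $v_1\cdots v_kw_1\cdots w_J$ shows that each of $\mathcal V(A_{-1};\sigma w)$ and $\mathcal V(A_0;\sigma w)$ has cost at most $\widehat U_n(w)$. The sub-blocks are disjoint, so the events are independent by (F1), and their union has cost at most $f_2(\widehat U_n(w))=U_n(w)$.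

$(H_n)$: The hull of $b_0$ is $A$. The events $\mathcal C^\to(b_0;\sigma(v_a))$, $1\le a\le k$, are independent, each has probability at least $e^{-\delta_m}\ge1-\delta_m$ by $(C_m)$, and each gives a rightward crossing of $A\times\sigma$. So this crossing is missing with probability at most $\delta_m^k$, and the same bound holds for the leftward one by $\mathcal C^\leftarrow$. Since $1-s\ge e^{-2s}$ for $s\le\frac12$ and $\delta_m^{k-1}\le\frac18$,
\[
P_\omega(\mathcal H(A;\sigma))\ge1-2\delta_m^k\ge e^{-4\delta_m^k}\ge e^{-\delta_m/2}=e^{-\delta_n}.
\]

$(C_n)$: The barrier $b$ is short. Take $N+2$ consecutive rows among $v_1,\dots,v_k$ and apply Lemma~\ref{lem:chain}(ii) to the blocks $A_{-1},\dots,A_{c+1}$ and the $c+2\ge3$ barriers $b_0,\dots,b_{c+1}$, with the tightest schedule: $b_0$ at index $1$, and each next index equal to the previous index plus the previous delay plus $1$. The last index is $2+\sum_i(D_i+1)=N+2$, as required. The cost is at most $\sum_iZ_i+2\delta_m+2\delta_m(N+1)=z$. The buffer contains $K$ disjoint groups of $N+2$ consecutive rows, which give independent trials by (F1). So $\mathcal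 C^\to(b;\sigma)$ has cost at most $f_K(z)=Z_n(b)$.

$(L_n)$: The barrier $b$ is long. Let $y_1\cdots y_M$ be the $m$-rows of $w_1\cdots w_D$; then $M\ge kD$, and $\sigma(w_D)$ consists of the last $k$ of them. Apply Lemma~\ref{lem:chain}(i) to the blocks $A_0,\dots,A_c$, the barriers $b_1,\dots,b_c$ and the $k+M$ rows $v_1\cdots v_ky_1\cdots y_M$, with $j_1=k+1$ and $j_{i+1}=j_i+D_i+1$. Then $j_c+D_c=k+N$, and $N\le k\lceil N/k\rceil=k(D-1)\le M-k$, so $j_c+D_c\le(k+M)-k$. Hence the path lies in $A_0\subset A$ during the first $k$ rows, which form $\sigma$, and in $A_c\subset A'$ during the last $k$ rows, which form $\sigma(w_D)$. By \eqref{eq:rawU}, $D\ge1$ and \eqref{eq:Ulog}, the cost is at most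
\[
\sum_iZ_i+2k\delta_m+\sum_{j=1}^M\bigl(U_m(y_j)+\delta_m\bigr)\le\sum_iZ_i+\sum_{d=1}^D\widehat U_n(w_d)\le Z_n(b)+\sum_{d=1}^DU_n(w_d).
\]

For $\mathcal C^\leftarrow$ and $\mathcal L^\leftarrow$ traverse the same blocks from right to left; the numbers $N$ and $\sum_iZ_i$ do not depend on the order of the components. \qed

\section{Moments of the costs}\label{sec:moments}

It remains to show that heavy rows and heavy barriers become rare as the level grows. For an event $E$ we write $\mathbb E[Y;E]=\mathbb E[Y\mathbf 1_E]$.

\subsection{Choice of the parameters}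

The parameters are chosen in the following order, each depending only on $q_T,q_X,\varphi$ and the previous ones.
\begin{itemize}
\item[(P1)] $\mu=\nu_X/(2\alpha)$, $\Gamma=e^{3\mu}$, and $C_1=C_1(\mu)$ from Lemma~\ref{lem:f}(iv).
\item[(P2)] An integer $k\ge128$ with $8\Gamma\kappa_X\le\frac1{16}$, where
\[
\kappa_X=\max\Bigl\{40\cdot2^{-k/8},\ \frac{C_1(2/k)^{\mu/2}}{1-e^{-\mu/4}},\ \frac{e^{-\mu k/5}}{1-e^{-\mu/4}}\Bigr\}.
\]
All three terms tend to $0$ as $k\to\infty$. In particular $\kappa_X\le1$.
\item[(P3)] $\kappa_T=\frac1{64k}$, $s_1=\frac{\kappa_T}{98k^2}$, $c_1=\log(2-e^{-s_1})>0$, and $\lambda>0$ with $e^{-\lambda s_1}\le\frac12$ and $2e^{-\lambda c_1}\le\kappa_T$.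
\item[(P4)] $\delta>0$ with $\delta\le\frac1{64k^2}$ and $6\lambda k\delta\le\log2$.
\item[(P5)] $\varepsilon_X,\varepsilon_T>0$ with
\[
\frac{4e^{\mu/4}\Gamma^2\varepsilon_X}{\mu^2\delta^2}\le\frac1{16},\qquad\Gamma\varepsilon_X\Bigl(1+\frac1{\mu\delta}\Bigr)\le\frac12,\qquad4k\varepsilon_T\Bigl(1+\frac1{\lambda\delta}\Bigr)\le1 .
\]
\item[(P6)] An integer $\ell\ge2$ with $\mathbb E[e^{\mu Z_0}-1]\le\varepsilon_X$, where $Z_0=Z_0(b_0)$.
\item[(P7)] $p<1$ with $p^2\ge\frac12$, $p\ge e^{-\delta}$ and $\mathbb E[p^{-2\ell\lambda(J_0+1)}]-1\le\varepsilon_T$, where $J_0\ge1$ is geometric with success probability $q_T^{2\ell}$.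
\end{itemize}
The choice (P6) is possible by dominated convergence. With $G=G_0$, we have $Z_0\to0$ pointwise as $\ell\to\infty$ because $\varphi(G)>0$; and $e^{-Z_0}\ge\frac12\varphi(G)$ for $\ell\ge2$, so
\[
e^{\mu Z_0}\le\bigl(\tfrac12\varphi(G)\bigr)^{-\mu}\le(2/c_\varphi)^\mu e^{\mu\alpha G}=(2/c_\varphi)^\mu e^{\nu_XG/2},
\]
which is integrable since $\mathbb P(G=g)$ is proportional to $e^{-\nu_Xg}$. This is the only place where the exponential lower bound on $\varphi$ is used. In (P7), the expectation is finite once $p^{-2\ell\lambda}(1-q_T^{2\ell})<1$ and decreases to $1$ as $p\uparrow1$. So there is $p_2<1$ such that (P7) holds for all $p\in(p_2,1)$. Fix such a $p$; then \eqref{eq:standing} holds.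

Both hierarchies cut an i.i.d.\ sequence into segments, and we use the following form of the strong Markov property.
\begin{itemize}
\item[(R)] Let $\xi_1,\xi_2,\dots$ be i.i.d.\ and $\tau\ge1$ an almost surely finite stopping time. Then $(\xi_{\tau+1},\xi_{\tau+2},\dots)$ is independent of $(\xi_1,\dots,\xi_\tau)$ and has the law of $(\xi_1,\xi_2,\dots)$. Hence the segments obtained by applying the same stopping rule again and again to the remainder are i.i.d.
\end{itemize}

\subsection{Rows}

For a random $n$-row with cost $U_n$ and raw cost $\widehat U_n$ let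
\[
\beta_n=\mathbb P(U_n>\delta_n),\qquad\Psi_n=\mathbb E\bigl[e^{\lambda U_n}-1;\,U_n>\delta_n\bigr].
\]
The quantity $\Psi_n$ controls both how often a row is heavy and how heavy it is: since $e^{\lambda U}-1\ge\lambda U$, we have $\beta_n\le\Psi_n/(\lambda\delta_n)$ and $\mathbb E[U_n;U_n>\delta_n]\le\Psi_n/\lambda$.

\begin{lemma}\label{lem:time}
For every $n\ge0$, almost surely $\mathbb T_0\mathbb T_1\cdots$ is parsed into infinitely many $n$-rows, these are i.i.d., and
\[
\Psi_n\le\varepsilon_T8^{-n},\qquad2k(\Psi_n+\beta_n)\le\tfrac12 .
\]
Moreover $\mathbb E[\widehat U_n]\le6k\delta_m+2k\Psi_m/\lambda$ for $n\ge1$.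
\end{lemma}

\begin{proof}
The first bound gives $\beta_n\le\varepsilon_T4^{-n}/(\lambda\delta)$, and then the second follows from (P5). We prove the rest by induction. The units are i.i.d., so the $0$-rows are i.i.d.\ by (R), their number of units has the law of $J_0$, and $\Psi_0\le\varepsilon_T$ by (P7).

Assume the lemma for $m$ and write $\beta=\beta_m$; then $k\beta\le\frac14$. Read the i.i.d.\ $m$-rows in \emph{attempts}: an attempt fails at its first heavy row, and succeeds if it has read $k$ light rows. An $n$-row ends with the first success. By (R) the attempts are i.i.d.; each fails with probability $\rho=1-(1-\beta)^k\le k\beta\le\frac14$. So $n$-rows end almost surely, and they are i.i.d.\ by (R). Let $B$ be the number of heavy $m$-rows in an $n$-row and $s$ the sum of their costs $U_m$. Then $B$ is the number of failed attempts, so $\mathbb P(B=i)=\rho^i(1-\rho)$ and $J\le k(B+1)$. An attempt fails at its $a$-th row, with cost in a set $F$, with probability $(1-\beta)^{a-1}\mathbb P(U_m\in F,\,U_m>\delta_m)$; so given $B$, the costs of the heavy rows are independent with the law of $U_m$ conditioned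 on being heavy. Light rows cost at most $\delta_m$, so
\begin{equation}\label{eq:Uhat}
s\le\widehat U_n\le s+2k\delta_m+2J\delta_m\le s+2k\delta_m(B+2).
\end{equation}

If $B=0$, then $\widehat U_n\le4k\delta_m\le\frac12$, and Lemma~\ref{lem:f}(ii) with (P4) gives $U_n\le32k^2\delta_m^2\le\delta_m/2=\delta_n$: the row is light. If $B\ge1$, we claim that
\begin{equation}\label{eq:timekey}
e^{\lambda U_n}-1\le\kappa_T2^B(e^{\lambda s}-1).
\end{equation}
By \eqref{eq:Uhat} and $s\ge B\delta_m$ we have $\widehat U_n\le s+6kB\delta_m\le7ks$. The two regimes of $f_2$ are treated separately. If $s\le s_1$, doubling squares the cost: $\widehat U_n\le7ks_1\le\frac12$, so $U_n\le2(7ks)^2\le98k^2s_1s=\kappa_Ts$, and convexity gives $e^{\lambda\kappa_Ts}-1\le\kappa_T(e^{\lambda s}-1)$. If $s>s_1$, doubling subtracts a constant: $\widehat U_n>s_1$, so $U_n\le\widehat U_n-c_1$ by Lemma~\ref{lem:f}(iii). Also $e^{\lambda s}\ge2$ by (P3), so $e^{\lambda s}\le2(e^{\lambda s}-1)$, and by (P4) and (P3)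
\[
e^{\lambda U_n}\le e^{-\lambda c_1}e^{6\lambda k\delta B}e^{\lambda s}\le2e^{-\lambda c_1}2^B(e^{\lambda s}-1)\le\kappa_T2^B(e^{\lambda s}-1).
\]

If $\beta=0$, then $B=0$ and $s=0$ almost surely, so $\Psi_n=0$ and $\widehat U_n\le4k\delta_m$. Otherwise put $a=\mathbb E[e^{\lambda U_m};U_m>\delta_m]=\Psi_m+\beta$ and $\theta=\rho/\beta\le k$, so that $2\theta\beta\le2\theta a\le\frac12$. Summing geometric series, $\mathbb E[2^Be^{\lambda s}]=\sum_i(1-\rho)(2\rho a/\beta)^i=\frac{1-\rho}{1-2\theta a}$ and $\mathbb E[2^B]=\frac{1-\rho}{1-2\theta\beta}$. Therefore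
\[
\mathbb E\bigl[2^B(e^{\lambda s}-1)\bigr]=\frac{(1-\rho)\,2\theta\,\Psi_m}{(1-2\theta a)(1-2\theta\beta)}\le8k\Psi_m ,
\]
and \eqref{eq:timekey} gives $\Psi_n\le8k\kappa_T\Psi_m=\Psi_m/8$. Finally $\mathbb E[B]=\frac\rho{1-\rho}\le\frac43k\beta\le1$ and $\mathbb E[s]=\mathbb E[B]\,\mathbb E[U_m\mid U_m>\delta_m]\le\frac43k\beta\cdot\frac{\Psi_m}{\lambda\beta}\le2k\Psi_m/\lambda$, so \eqref{eq:Uhat} gives the bound on $\mathbb E[\widehat U_n]$.
\end{proof}

\subsection{Barriers}

For a random $n$-barrier let
\[
\beta'_n=\mathbb P(\widetilde Z_n>\delta_n),\qquad\Omega_n=\mathbb E\bigl[e^{\mu\widetilde Z_n}-1;\,\widetilde Z_n>\delta_n\bigr],\qquad\text{so that}\quad\beta'_n\le\frac{\Omega_n}{\mu\delta_n}.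
\]

\begin{lemma}\label{lem:space}
For every $n\ge0$, almost surely there are infinitely many $n$-blocks, the pairs $(Z_n,D_n)(b_j)$, $j\ge0$, are i.i.d., and
\[
\Omega_n\le\varepsilon_X8^{-n},\qquad\beta'_n\le\frac{\varepsilon_X4^{-n}}{\mu\delta},\qquad\Gamma(\Omega_n+\beta'_n)\le\tfrac12 .
\]
In particular the gap sequence is almost surely admissible, and $\sum_n\beta'_n\le\frac23$.
\end{lemma}

\begin{proof}
The second bound follows from the first, and the third from (P5). Since $\varepsilon_X/(\mu\delta)\le\frac12$ by (P5), $\sum_n\beta'_n\le\frac43\cdot\frac12$. For $n=0$ the pairs are functions of the i.i.d.\ gaps, and $\Omega_0\le\varepsilon_X$ by (P6). Assume the lemma for $m$ and write $\beta'=\beta'_m\le\frac12$.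

\emph{The law of an $n$-barrier.} Let $\xi_j$ be the pair of the $j$-th $m$-barrier. Let $\tau_0$ be the first $j\ge0$ at which the barrier is light, and $\tau_{r+1}$ the first such $j\ge\tau_r+2$. These stopping times are almost surely finite and mark the successful attempts. The pair of the $r$-th $n$-barrier is a fixed function of $(\xi_{\tau_r+1},\dots,\xi_{\tau_{r+1}-1})$, the pairs of its components. By (R), applied first to $\tau_0$ and then to the rule ``skip one barrier, then stop at the first light one'', these segments are i.i.d. Within a segment, $b_1$ has the unconditioned law, $\mathbb P(c-1=i)=\beta'^{\,i}(1-\beta')$, and $b_2,\dots,b_c$ have the law conditioned on being heavy, all independently.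

\emph{Deterministic bounds.} Let $B$ be the number of heavy components, $\Delta=\sum_iD_i$, $S_Z$ the sum of $Z_i$ over the heavy components, and $S=S_Z+\Delta$. Only $b_1$ can be light, and then $Z_1\le\delta_m$ and $D_1=0$. So $S$ is the sum of $\widetilde Z_m$ over the heavy components, $c\le B+1$, and $\sum_iZ_i\le S_Z+\delta_m$.

If $B=0$, then $c=1$, $N+2=3\le k/2$ and $z\le7\delta_m\le\frac12$, so $Z_n\le2z^K\le2z^2\le98\delta_m^2\le\delta_m/2=\delta_n$: the barrier is light. Let $B\ge1$. Then $c\le2B$ and $N+2\le4B+\Delta$.

For a \emph{long} barrier, $N>k/2-2\ge k/4$, so $D_n\le2+N/k\le9N/k$. As $9(1+\log2)\le16$ and $k\ge128$, we get $(1+\log2)D_n\le N/8=N-\frac78N\le c+\Delta-\frac{7k}{32}$. Hence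
\begin{equation}\label{eq:long}
\widetilde Z_n=\sum_iZ_i+(1+\log2)D_n\le S+\delta_m+c-\tfrac{7k}{32}\le S+3B-\tfrac k5 .
\end{equation}

For a \emph{short} barrier, $\widetilde Z_n=f_K(z)$ and
\begin{equation}\label{eq:z}
z\le S_Z+\delta_m+2\delta_m(4B+\Delta)\le S_Z+9B\delta_m+2\delta_m\Delta\le S+9B\delta_m .
\end{equation}
Moreover $K\ge\frac k{2(N+2)}$ and $(N+2)^{\mu/2}\le e^{\mu(N+2)/2}\le e^{\mu(2B+\Delta/2)}$. By Lemma~\ref{lem:f}(iv), the middle bound in \eqref{eq:z}, $2\delta\le\frac12$ and $9\delta\le1$,
\begin{equation}\label{eq:short}
e^{\mu\widetilde Z_n}-1\le C_1\bigl(\tfrac2k\bigr)^{\mu/2}e^{\mu[S_Z+(\frac12+2\delta)\Delta+(2+9\delta)B]}\le C_1\bigl(\tfrac2k\bigr)^{\mu/2}\Gamma^Be^{\mu S}.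
\end{equation}

The bounds \eqref{eq:long} and \eqref{eq:short} gain a small factor on $e^{\mu S}$, whereas the recursion for $\Omega$ needs it on $e^{\mu S}-1$. The two are comparable only if $S$ is bounded below, so there are three cases.
\begin{itemize}
\item $S\ge\frac14$. Then $e^{\mu S}\le(1-e^{-\mu/4})^{-1}(e^{\mu S}-1)$, and \eqref{eq:long} or \eqref{eq:short} gives $e^{\mu\widetilde Z_n}-1\le\kappa_X\Gamma^B(e^{\mu S}-1)$.
\item $S<\frac14$ and $B=1$. Then the integer $\Delta\le S$ vanishes, $N+2\le4\le k/2$, the barrier is short, and $K\ge\lfloor k/4\rfloor\ge k/8$. By \eqref{eq:z} and $S>\delta_m$, $z\le S+9\delta_m\le\min\{10S,\frac12\}$. So $\widetilde Z_n\le2z^K\le4z2^{-K}\le40\cdot2^{-k/8}S\le\kappa_XS$, and convexity with $\kappa_X\le1$ gives $e^{\mu\widetilde Z_n}-1\le\kappa_X(e^{\mu S}-1)$.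
\item $S<\frac14$ and $B\ge2$. We have $\widetilde Z_n\le S+3B$, by \eqref{eq:long} if the barrier is long and by Lemma~\ref{lem:f}(i) and \eqref{eq:z} if it is short. So $e^{\mu\widetilde Z_n}-1\le e^{\mu/4}\Gamma^B$. There is no gain here, but two heavy components have probability of order $\beta'^{\,2}$.
\end{itemize}
Altogether
\begin{equation}\label{eq:Omega}
\Omega_n\le\kappa_X\,\mathbb E\bigl[\Gamma^B(e^{\mu S}-1)\bigr]+e^{\mu/4}\,\mathbb E\bigl[\Gamma^B;B\ge2\bigr].
\end{equation}

\emph{The expectations.} Put $a=\mathbb E[e^{\mu\widetilde Z_m};\widetilde Z_m>\delta_m]=\Omega_m+\beta'$, so $\Gamma\beta'\le\Gamma a\le\frac12$. In $\mathbb E[\Gamma^Be^{\mu S}]$ the component $b_1$ contributes the factor $1-\beta'+\Gamma a$, and $b_2,\dots,b_c$ contribute $\sum_i(1-\beta')(\Gamma a)^i$. For $\mathbb E[\Gamma^B]$ replace $a$ by $\beta'$. Thus $\mathbb E[\Gamma^Be^{\mu S}]=F(a)$ and $\mathbb E[\Gamma^B]=F(\beta')$ with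
\[
F(y)=\frac{(1-\beta'+\Gamma y)(1-\beta')}{1-\Gamma y}=(1-\beta')\Bigl[\frac{2-\beta'}{1-\Gamma y}-1\Bigr],
\]
and
\[
\mathbb E\bigl[\Gamma^B(e^{\mu S}-1)\bigr]=\frac{(1-\beta')(2-\beta')\,\Gamma\,\Omega_m}{(1-\Gamma a)(1-\Gamma\beta')}\le8\Gamma\Omega_m .
\]
For $i\ge1$, splitting according to whether $b_1$ is heavy or light, $\mathbb P(B=i)=\beta'^{\,i}(1-\beta')+\beta'^{\,i}(1-\beta')^2\le2\beta'^{\,i}$, so $\mathbb E[\Gamma^B;B\ge2]\le2\sum_{i\ge2}(\Gamma\beta')^i\le4(\Gamma\beta')^2$. Insert both bounds into \eqref{eq:Omega} and use (P2), $\beta'\le\varepsilon_X4^{-m}/(\mu\delta)$ and (P5):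
\[
\Omega_n\le\frac{\Omega_m}{16}+\frac{4e^{\mu/4}\Gamma^2\varepsilon_X^2}{\mu^2\delta^2}16^{-m}\le\frac{\varepsilon_X}{16}8^{-m}+\frac{\varepsilon_X}{16}16^{-m}\le\varepsilon_X8^{-n}.
\]
The last step explains the rates: with thresholds $2^{-n}$ and moments $8^{-n}$, a heavy barrier has probability of order $4^{-n}$, and its square $16^{-n}$ is small compared with $8^{-n}$.
\end{proof}

\section{The infinite path}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $p\in(p_2,1)$ with $p_2$ and all other parameters as in Section~\ref{sec:moments}. The path will run in the first block of level $n-1$ for the duration of the first two $n$-rows, for every $n$. For this the first blocks must be nested, and the total cost must be finite.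

\emph{Space.} By Lemma~\ref{lem:space}, the first $m$-barrier is heavy with probability $\beta'_m$. So with probability at least $1-\sum_m\beta'_m\ge\frac13$ the gap sequence is admissible and the first barrier of every level is light. On this event the attempt at $j=0$ succeeds at every level, so the first $n$-block $I_n$ has the first $m$-block as a sub-block: $I_0=\{0\}$ and $I_{n-1}\subset I_n$.

\emph{Time.} Let $w^n_1,w^n_2$ be the first two $n$-rows, $\sigma^n=\sigma(w^n_2)$, and $Y_n=\widehat U_n(w^n_1)+\widehat U_n(w^n_2)$ for $n\ge1$. By Lemma~\ref{lem:time}, $\mathbb E[Y_n]\le12k\delta_m+4k\varepsilon_T8^{-m}/\lambda$ is summable, so $\sum_nY_n<\infty$ almost surely.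

Since $\mathbb T$ and $\mathbb X$ are independent, the environments with both properties have probability at least $\frac13$. Fix one, and consider the events
\[
\mathcal V(I_{n-1};w^n_1w^n_2),\qquad\mathcal H(I_n;\sigma^n),\qquad n\ge1 .
\]
By Lemma~\ref{lem:chain}(i) with $c=0$, applied to the $m$-rows of $w^n_1w^n_2$, and by \eqref{eq:rawU}, the first has cost at most $Y_n$; by $(H_n)$ the second has cost at most $\delta_n$. Apply (F2) to the events with $n\le n_0$ and let $n_0\to\infty$: all of them occur with $P_\omega$-probability at least $\exp\bigl(-\sum_n(Y_n+\delta_n)\bigr)>0$.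

On this intersection let $\gamma_n$ be a path in $I_{n-1}$ that spans $w^n_1w^n_2$. The first $(n+1)$-row starts at time $0$ and contains at least $k\ge2$ rows of level $n$, so $w^n_1w^n_2\subset w^{n+1}_1$. Hence $\gamma_n$ and $\gamma_{n+1}$ both span $\sigma^n$ and lie in $I_n$, and Lemma~\ref{lem:glue}(c) gives a link from $\gamma_n$ to $\gamma_{n+1}$ in $I_n\times\sigma^n$. Because $\sigma^n\subset w^{n+1}_1$ and $\sigma^{n+1}\subset w^{n+1}_2$, the buffers $\sigma^1,\sigma^2,\dots$ are disjoint and ordered; this is the reason for using two rows per level. Following $\gamma_1$ from time $0$, then the first link, then $\gamma_2$ up to the second link, and so on, we obtain an infinite open path.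

Thus an infinite open path exists with positive probability, and by Lemma~\ref{lem:01} almost surely.
\end{proof}

\begin{thebibliography}{1}
\bibitem{JV} Benedikt Jahnel and Anh Duc Vu, \emph{A long-range contact process in a random environment}, arXiv:2310.12061 (2023).
\end{thebibliography}
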